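# Positive exponents along $E^{cu}$ that no Riemannian metric can see

## 1. Changing the metric: a first guess and its easy cases

Here is a situation in which one feels sure of the answer. A diffeomorphism $f$ has an invariant bundle $E^{cu}$, and along an orbit every vector of $E^{cu}$ grows exponentially, at least along some subsequence of times. We would like more: that a *single step* of $f$ expands $E^{cu}$, on average along the orbit. In a badly chosen metric this can fail for silly reasons. But we may choose the metric. The first guess is that some Riemannian metric always makes the growth visible step by step. This is a conjecture stated by J. F. Alves, C. L. Dias, S. Luzzatto and V. Pinheiro in "SRB measures for partially hyperbolic systems whose central direction is weakly expanding" (arXiv:1403.2937, 2014). We shall see that it is false, and also exactly when its conclusion holds.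

**Setting.** $M$ is a compact Riemannian manifold, $f\colon M\to M$ a $C^{1+}$ diffeomorphism ($C^1$ with Hölder derivative), and $K\subseteq M$ a compact set with $f(K)\subseteq K$. We say that $f$ is *partially hyperbolic on $K$* with splitting $T_KM=E^s\oplus E^{cu}$ if the splitting is continuous and $Df$-invariant and there are $C>0$, $0<\lambda<1$ such that for all $x\in K$, $n\ge1$,
$$\|Df^n|_{E^s_x}\|\le C\lambda^n,\qquad \|Df^n|_{E^s_x}\|\cdot\|Df^{-n}|_{E^{cu}_{f^n(x)}}\|\le C\lambda^n .$$
So $E^s$ is contracted, and more strongly than anything in $E^{cu}$. Nothing says that $E^{cu}$ is expanded. Let $H\subseteq K$ have positive Lebesgue measure.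

**Condition (poslyap).** There is $\epsilon>0$ such that for every $x\in H$ and every $0\ne v\in E^{cu}_x$,
$$\limsup_{n\to\infty}\tfrac1n\log\|Df^n(x)v\|>\epsilon. \tag{1}$$
Two metrics on a compact manifold differ by bounded factors, so this does not depend on the metric.

**Condition (NUE2).** There is $\epsilon>0$ such that for every $x\in H$,
$$\liminf_{n\to\infty}\tfrac1n\sum_{i=1}^n\log\|Df^{-1}|_{E^{cu}_{f^i(x)}}\|<-\epsilon. \tag{2}$$
This one does depend on the metric, because a bounded factor may enter at every step.

**Conjecture.** If $f$ is partially hyperbolic and satisfies (poslyap) along $E^{cu}$ on $H$, then there is a Riemannian metric on $M$ for which $f$ satisfies (NUE2) on $H$.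

It is convenient to write $E=E^{cu}$ and, for a metric $g$,
$$\Psi^g_N(x)=\log\|Df^{-N}|_{E_{f^N(x)}}\|_g=\log\|(Df^N|_{E_x})^{-1}\|_g,\qquad x\in K .$$
This is a continuous function on $K$, and $e^{-\Psi^g_N(x)}$ is the smallest factor by which $Df^N$ stretches a vector of $E_x$. The sum in (2) is $\sum_{i=0}^{n-1}\Psi_1^g(f^ix)$, and since norms are submultiplicative,
$$\Psi^g_{N+N'}\le\Psi^g_N+\Psi^g_{N'}\circ f^N. \tag{3}$$

Now let us test the guess.

**Case $\dim E^{cu}=1$.** For a unit vector $v\in E_x$, both logarithms are sums over the orbit: $\log\|Df^n(x)v\|=\sum_{i<n}\log\|Df|_{E_{f^ix}}\|=-\sum_{i=1}^n\log\|Df^{-1}|_{E_{f^ix}}\|$. So (1) and (2) are the same condition, with the same $\epsilon$, in every metric. The guess is right.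

**Case of a linear map.** Let $\mathcal A$ be the automorphism of $\mathbb T^2$ given by $\begin{pmatrix}2&1\\1&1\end{pmatrix}$, with eigenvalues $\gamma=\frac{3+\sqrt5}2$ and $\gamma^{-1}$, and let $f=\mathcal A\times\mathcal A^2$ on $M=K=\mathbb T^4$. Let $E^s$ be the sum of the two contracted directions and $E^{cu}$ the span of the expanded eigenvectors $e_1,e_2$ (eigenvalues $\gamma,\gamma^2$). In the constant metric in which the four eigenvectors are orthonormal, $\|Df^n|_{E^s}\|=\|Df^{-n}|_{E^{cu}}\|=\gamma^{-n}$. So $f$ is partially hyperbolic, and (poslyap) and (NUE2) both hold. Now take instead a constant metric in which $e_1,e_2$ are unit vectors at a small angle $\varphi$. The vector $v=e_1-e_2$ has length $2\sin(\varphi/2)$, while $Df^{-1}v=\gamma^{-1}e_1-\gamma^{-2}e_2$ has length at least $\gamma^{-1}-\gamma^{-2}>0.2$. For small $\varphi$ we get $\|Df^{-1}|_{E^{cu}}\|>1$ at every point, and (NUE2) fails at every point. So for a given metric (NUE2) is strictly stronger than (poslyap), and here a better metric cures the trouble.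

**Case of a fixed point that dominates the statistics.** For $x\in K$ the *empirical measures* are $\frac1n\sum_{i<n}\delta_{f^ix}$. They live in the weak* compact set of probabilities on $K$, and all their accumulation points are $f$-invariant. For example, if $f^n x\to P$, they converge to $\delta_P$. Suppose $P\in K$ is fixed, all eigenvalues of $J=Df_P|_{E_P}$ have modulus $>1$, and $\delta_P$ is an accumulation point of the empirical measures of every $x\in H$. The spectral radius of $J^{-1}$ is $<1$, so some inner product on $E_P$ gives $\|J^{-1}\|<1$. Extend it to a metric $g$ on $M$. As $\Psi_1^g$ is continuous, $\liminf_n\frac1n\sum_{i<n}\Psi_1^g(f^ix)\le\Psi^g_1(P)=\log\|J^{-1}\|<0$. The guess is right again.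

Where would a general proof get stuck? By (3), $\frac1n\Psi_n^g(x)\le\frac1n\sum_{i<n}\Psi_1^g(f^ix)$. So (2) forces infinitely many times $n$ at which *all* vectors of $E_x$ are stretched by at least $e^{\epsilon n}$ simultaneously. Condition (poslyap) gives each vector its own times, and nothing makes them agree. The last case also shows what to look at: when the statistics concentrate on a fixed point, no metric can beat the eigenvalues there.

**Lemma 1.** Let $P\in K$ be a fixed point and let $x\in K$ have empirical measures converging to $\delta_P$. If $Df^{-1}|_{E_P}$ has an eigenvalue of modulus $\rho$, then for every continuous Riemannian metric $g$,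
$$\lim_n\tfrac1n\sum_{i<n}\Psi_1^g(f^ix)=\Psi_1^g(P)\ge\log\rho .$$

*Proof.* The limit is weak* convergence tested on the continuous function $\Psi_1^g$. The inequality says that an operator norm is at least the spectral radius. $\square$

So a counterexample will follow from this: orbits whose statistics see only a *saddle*, with a contracted direction inside $E^{cu}$, and along which nevertheless every vector of $E^{cu}$ grows exponentially along its own sequence of times.

## 2. The two theorems

**Theorem A (counterexample).** Let $r\ge2$ be an integer. There are a $C^r$ diffeomorphism $f$ of $M=S^2\times S^1$, a compact forward invariant set $K$ on which $f$ is partially hyperbolic with $T_KM=E^s\oplus E^{cu}$, $\dim E^s=1$, $\dim E^{cu}=2$, and a nonempty open set $H\subset K$ such that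

1. with $\epsilon=\frac{\log4}{2^{17}r}$: $\limsup_n\frac1n\log\|Df^n(x)v\|>\epsilon$ for every $x\in H$ and $0\ne v\in E^{cu}_x$, so (poslyap) holds;
2. for every continuous Riemannian metric on $M$ and every $x\in H$: $\liminf_n\frac1n\sum_{i=1}^n\log\|Df^{-1}|_{E^{cu}_{f^i(x)}}\|\ge\log16>0$. So (NUE2) fails at every point of $H$ for every metric.

Similar examples exist for all dimensions $\dim E^s\ge1$, $\dim E^{cu}\ge2$. Since (poslyap) and (NUE2) are equivalent when $\dim E^{cu}=1$, the condition $\dim E^{cu}\ge2$ is sharp.

So the conjecture is false. The examples are $C^r$ for each prescribed finite $r$, which covers the $C^{1+}$ setting. Nothing is claimed about $C^\infty$ maps.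

**Theorem B (when a good metric exists).** Let $f,K$ be as in the setting, $E=E^{cu}$, fix a reference metric $g_0$, and put $\Psi_N=\Psi_N^{g_0}$. For any set $H\subset K$ the following are equivalent:

* (a) there is a $C^\infty$ Riemannian metric on $M$ for which (NUE2) holds on $H$;
* (b) there are $N\ge1$, $\epsilon>0$ with $\liminf_n\frac1n\sum_{i=0}^{n-1}\Psi_N(f^ix)<-\epsilon$ for all $x\in H$;
* (c) there is a weak* closed set $\mathcal M$ of $f$-invariant probabilities on $K$ with $\Lambda(\mu):=\sup_N\bigl(-\frac1N\int\Psi_N\,d\mu\bigr)>0$ for all $\mu\in\mathcal M$, such that for every $x\in H$ the empirical measures of $x$ have an accumulation point in $\mathcal M$.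

In particular, the conclusion of the conjecture holds if, for every $x\in H$, the empirical measures accumulate on one of finitely many ergodic measures with all $E^{cu}$-exponents positive.

Sections 3 to 9 prove Theorem A, Section 10 treats the other dimensions, and Section 11 proves Theorem B.

## 3. A relay of saddle passages, and why alone it gives exponent zero

We look for a surface diffeomorphism $f_0$ of $S^2=\mathbb R^2\cup\{\infty\}$ with a saddle $o=0$. In Section 9 the extra circle factor will supply $E^s$, and $TS^2$ will be $E^{cu}$. Set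
$$\sigma=4,\quad\kappa=\tfrac12,\quad c=\tfrac1{16},\quad n_k=2^k,\quad y_k=\sigma^{-2n_k}=\sigma^{-n_{k+1}},$$
$$L(x,y)=(\sigma x,\sigma^{-2}y),\qquad T(x,y)=\bigl(y,\;1-\kappa(x-1)\bigr).$$
Near $o$ we want $f_0=L$, and near $(1,0)$ we want $f_0=T$ up to a small correction. The map $T$ sends $(1,0)$ to $(0,1)$ and exchanges the two axis directions. An orbit starts near $(0,1)$, follows the $y$-axis down to the saddle, leaves along the $x$-axis, arrives near $(1,0)$, and is thrown back near $(0,1)$.

Say that a point *enters stage $k$ with coordinates $(p,q)$* if it equals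
$$\bigl(\sigma^{-n_k}(1+p),\,1+q\bigr).$$
After $n_k$ applications of $L$ it is at the *exit point* $(1+p,\,y_k(1+q))$. Applying $T$ gives $(\sigma^{-n_{k+1}}(1+q),\,1-\kappa p)$, so it enters stage $k+1$ with coordinates $(q,-\kappa p)$. The stages double in length for this reason: the contraction $16^{-n_k}$ of stage $k$, after the exchange of directions, is cancelled exactly by the expansion $4^{n_{k+1}}=16^{n_k}$ of stage $k+1$.

The statistics are as we want: long passages near $o$ dominate. What about the derivative? At time $i$ of stage $k$ the point is $(4^{i-n_k}(1+p_k),16^{-i}(1+q_k))$, so an image vector is $(4^{i-n_k}dp_k,16^{-i}dq_k)$. Its norm is bounded by a constant times $\max(|dp_k|,|dq_k|)$. With $(p_{k+1},q_{k+1})=(q_k,-\kappa p_k)$ these numbers stay bounded. So every vector has $\limsup\frac1n\log\|Df_0^nv\|\le0$, and (poslyap) fails. The plain relay is not enough: we must produce exponentially large $dp_k$.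

## 4. Steep kicks of tiny height, undone two stages later

**Steepness is free at an exit.** Exit points of stage $k$ have height about $y_k=16^{-n_k}$, which is extraordinarily small. Suppose that we add $y_kW_k(p)$ to the height there. The exit point becomes $(1+p,y_k(1+q+W_k(p)))$, so the next coordinates are
$$S_k(p,q)=\bigl(q+W_k(p),\,-\kappa p\bigr). \tag{4}$$
The correction to the map is $y_kW_k$, while the effect in stage coordinates is the full $W_k$. Try $W_k(u)=A\sin(u/\tau)$ with $\tau=4^{-n_k/r}$. The $r$-th derivative of $y_kW_k$ is at most $16^{-n_k}A\,4^{n_k}=A\,4^{-n_k}$, which is tiny. The first derivative of $W_k$ has size $A\,4^{n_k/r}$, exponentially large in the duration of the stage. A $C^r$-small correction thus gives $dp_{k+1}$ an exponentially large value, visible at the exit of stage $k+1$.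

**Positions after many kicks.** If such kicks pile up, we lose track of where the orbit is, and a later kick may undo the growth of some vector. We do not estimate. We *undo each kick exactly*, two stages after it was made. Look at (4) with a kick $h$ at the first stage and none at the second:
$$(p,q)\to(q+h(p),-\kappa p)\to(-\kappa p,\,-\kappa q-\kappa h(p)).$$
The kick now sits in the second coordinate, multiplied by $-\kappa$, and the first coordinate $u=-\kappa p$ still remembers $p$. So the kick $W(u)=\kappa h(-u/\kappa)$, which at $u=-\kappa p$ equals $\kappa h(p)$, removes it. After one more unkicked stage the state is $(\kappa^2p,\kappa^2q)$. The growth is transient, but a limsup only needs it to occur infinitely often.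

Three further choices are now forced on us or natural.

* The kick $h(p)$ stretches a vector with $dp\ne0$ but does nothing to one with $dp=0$. So we also use blocks in which the kick depends on $q$. Different vectors then grow at different times.
* The derivative of a sine vanishes at some points. We want *every* point of an open set, so we use a sine in one block and a cosine of the same frequency in the next.
* There is only one correction function, and it must equal $y_kW_k$ at the exit of stage $k$ for all $k$. If $\kappa$ were $1$, the unkicked relay would return to the same first coordinate after four stages, and one window would have to serve infinitely many different functions. With $\kappa=\frac12$ each block of four stages shrinks the coordinates by $\kappa^2=\frac14$, and every stage gets its own window.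

## 5. The diffeomorphism $f_0$

**Step 1: a smooth map equal to $L$ near the passages and to $T$ near $(1,0)$.** The aim is to have both formulas in one diffeomorphism of $S^2$. Let $\eta=\frac1{20}$ and
$$V_0=[-\eta,.3]\times[-\eta,\eta]\,\cup\,[-\eta,\eta]\times[-\eta,1.2],$$
$$V_1=[-2\eta,.4]\times[-2\eta,2\eta]\,\cup\,[-2\eta,2\eta]\times[-2\eta,1.3].$$
Each is a union of two convex sets containing a neighborhood of $0$, hence star-shaped with respect to every point of that neighborhood, and its radial function is continuous. As $V_0\subset\operatorname{int}V_1$, the radial function of $V_0$ is strictly below that of $V_1$. A smooth function between them bounds a smooth closed disc $V$ with $V_0\subset V\subset V_1$. Let $U$ be the closed disc of radius $\frac14$ about $(1,0)$. Then $U\cap V=\emptyset$, since $x\ge.75$ on $U$ and $x\le.4$ on $V$. Also $T(U)\cap L(V)=\emptyset$, since the second coordinate is at least $.875$ on $T(U)$ and at most $1.3/16$ on $L(V)$. Both $L$ and $T$ preserve orientation, as $\det L=\frac14$ and $\det T=\frac12$.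

Recall the disc theorem (Palais 1960, Cerf; Hirsch, *Differential Topology*, Thm 8.3.1): two orientation-preserving embeddings of a closed disc of full dimension into a connected oriented manifold without boundary are related by a compactly supported ambient diffeotopy. Apply it to the inclusion of $V$ and to $L|_V$: there is a diffeomorphism $F_1$ of $S^2$, isotopic to the identity, with $F_1|_V=L|_V$. Since $T(U)\cap L(V)=\emptyset$, both $U$ and $F_1^{-1}T(U)$ lie in the connected surface $S^2\setminus V$. Apply the theorem there to the inclusion of $U$ and to $F_1^{-1}T|_U$: there is a diffeomorphism $G$, compactly supported in $S^2\setminus V$, with $G|_U=F_1^{-1}T|_U$. Put $F=F_1\circ G$. On $V$ we have $G=\mathrm{id}$, so $F=L$. On $U$ we have $F=F_1F_1^{-1}T=T$. So $F$ is a $C^\infty$ diffeomorphism of $S^2$ with $F=L$ on $V$ and $F=T$ on $U$.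

**Step 2: the kicks.** Let $k_0=16j_0$ and $m_0=4j_0$, with $j_0\ge1$ to be taken large in Step 4. For $m\ge m_0$ put
$$s_m=4^{-(m-m_0)},\quad A_m=\frac{c\,s_m}{100},\quad j=\lfloor m/4\rfloor,\quad\tau_j=\sigma^{-n_{16j}/r},$$
$$h_m(u)=A_m\sin\Bigl(\frac u{s_m\tau_j}\Bigr)\ (m\text{ even}),\qquad h_m(u)=A_m\cos\Bigl(\frac u{s_m\tau_j}\Bigr)\ (m\text{ odd}).$$
The stages $k\ge k_0$ are grouped in blocks $k=4m,\dots,4m+3$, $m\ge m_0$:

* *Type A* ($m\equiv0,1\bmod4$): $W_{4m}(u)=h_m(u)$, $W_{4m+1}=0$, $W_{4m+2}(u)=\kappa h_m(-u/\kappa)$, $W_{4m+3}=0$.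
* *Type B* ($m\equiv2,3\bmod4$): $W_{4m}=0$, $W_{4m+1}(u)=h_m(u)$, $W_{4m+2}=0$, $W_{4m+3}(u)=\kappa h_m(-u/\kappa)$.

The window of stage $k$ is $I_k=c_k[.8,1.2]$, where
$$c_{4m}=cs_m,\quad c_{4m+1}=\tfrac{cs_m}2,\quad c_{4m+2}=-\tfrac{cs_m}2,\quad c_{4m+3}=-\tfrac{cs_m}4 .$$
The positive $c_k$ are the numbers $c2^{-i}$, $i\ge0$, once each. The negative ones are $-c2^{-i}$, $i\ge1$, once each. Since $1.2\cdot2^{-i-1}=.6\cdot2^{-i}<.8\cdot2^{-i}$, the windows $I_k$ are pairwise disjoint.

**Step 3: one function $Z$ carries all kicks, and it is $C^r$.** Let $\rho\in C^\infty$ be supported in $[.8,1.2]$ with $\rho=1$ on $[.9,1.1]$ and $0\le\rho\le1$. Put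
$$Z(u)=\sum_{k\ge k_0}y_k\,\rho(u/c_k)\,W_k(u).$$
Let $k$ belong to block $m$, and let $0\le l\le r$. An $l$-th derivative of $\rho(u/c_k)$ is at most a constant times $|c_k|^{-l}\le(4/(cs_m))^l$. Moreover $|W_k^{(l)}|\le A_m(2/(s_m\tau_j))^l$, where the $2=1/\kappa$ accounts for $\kappa h_m(-u/\kappa)$. As $A_m,\tau_j,s_m\le1$, Leibniz' rule bounds the $l$-th derivative of the $k$-th summand by
$$C_r\,y_k\,s_m^{-r}\,\tau_j^{-r}\le C_r\,\sigma^{-2n_k}\,n_k^r\,\sigma^{n_{16j}}\le C_r\,n_k^r\,\sigma^{-n_k}.$$
Here we used $s_m^{-1}\le4^m=2^{2m}\le2^{k/2}\le n_k$ and $\tau_j^{-r}=\sigma^{n_{16j}}$ with $16j\le4m\le k$. The bound is summable, so the series of derivatives converge uniformly for $l\le r$, and $Z$ is $C^r$. It is supported in $|u|\le1.2c$, and $\sup|Z|\le\sum_{k\ge16j_0}y_k\to0$ as $j_0\to\infty$.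

**Step 4: inserting the kicks.** Let $\chi\in C^\infty$ be supported in $|y|\le\frac18$ with $\chi=1$ on $|y|\le\frac1{16}$ and $0\le\chi\le1$. Put
$$\Theta(x,y)=\bigl(x,\;y+\chi(y)Z(x-1)\bigr),\qquad f_0=F\circ\Theta .$$
$\Theta$ is the identity off $\{|x-1|\le1.2c,\ |y|\le\frac18\}$. This set lies in $\operatorname{int}U$, because $(.075)^2+(.125)^2<(.25)^2$. Fix $j_0$ so large that $\sup|\chi'|\sup|Z|<\frac12$. Then on each vertical line $y\mapsto y+\chi(y)Z(x-1)$ is an increasing bijection with derivative $>\frac12$. So $\Theta$ is a $C^r$ bijection with invertible derivative, that is, a $C^r$ diffeomorphism of $S^2$, and it maps $U$ onto $U$. Hence $f_0$ is a $C^r$ diffeomorphism with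
$$f_0=L\ \text{ on }V,\qquad f_0=T\circ\Theta\ \text{ on }U .$$
The point $o=0$ is fixed and $Df_0(o)=L$.

## 6. The orbits: stages and exact cancellation

**Step 5: one stage.** We check that formula (4) describes $f_0$. Let $k\ge k_0$, and let a point enter stage $k$ with coordinates $(p,q)$, $|p|,|q|\le\frac18$. For $0\le i<n_k$ consider
$$L^i(\text{point})=\bigl(4^{i-n_k}(1+p),\,16^{-i}(1+q)\bigr),$$
whose coordinates are positive. If $i\le n_k/2$, the first is at most $\frac984^{-n_k/2}\le\eta$ and the second at most $\frac98<1.2$. If $n_k/2<i<n_k$, the second is at most $\frac984^{-n_k}\le\eta$ and the first at most $\frac98\cdot\frac14=\frac9{32}<.3$. (Recall $n_k\ge2^{16}$.) So these points lie in $V_0\subset V$, where $f_0=L$. Therefore $f_0^{n_k}$ maps the point to the exit point $(1+p,y_k(1+q))$, which lies in the interior of $U$ at a height where $\chi=1$ nearby. If $Z=y_kW_k$ near $p$, one more iterate gives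
$$T\bigl(1+p,\,y_k(1+q+W_k(p))\bigr)=\bigl(\sigma^{-n_{k+1}}(1+q+W_k(p)),\,1-\kappa p\bigr),$$
so the point enters stage $k+1$ with coordinates $S_k(p,q)$ as in (4).

The proviso $Z=y_kW_k$ near $p$ holds in two situations. First, it holds if $p\in c_k(.9,1.1)$: there $\rho(u/c_k)=1$ and all other summands vanish. (We write $c_k(a,b)$ for the open interval $(a,b)$ scaled by $c_k$.) Second, if $W_k=0$, it holds for all $p\in c_k(.8,1.2)$: the other summands vanish because the windows are disjoint, so $Z=0$ there.

**Step 6: one block.** We now show that the orbits of an open set run through all stages forever, with the kicks undone block by block. Let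
$$D=\bigl\{(\sigma^{-n_{k_0}}(1+p_0),\,1+q_0):\ p_0\in(.9c,1.1c),\ q_0\in(.45c,.55c)\bigr\},$$
an open set of points entering stage $k_0=4m_0$. Write $(p_k,q_k)$ for the coordinates on entering stage $k$, with $(p_{k_0},q_{k_0})=(p_0,q_0)$.

*Claim.* All stages $k\ge k_0$ are performed as described, and $(p_{4m},q_{4m})=s_m(p_0,q_0)$ for all $m\ge m_0$.

For $m=m_0$ the equation holds, as $s_{m_0}=1$. Suppose it holds for $m$, and write $(p,q)=s_m(p_0,q_0)$, $h=h_m$. Applying (4) four times, a block of Type A gives
$$(p,q)\to(q+h(p),\,-\kappa p)\to(-\kappa p,\,-\kappa q-\kappa h(p))\to(-\kappa q-\kappa h(p)+\kappa h(p),\,\kappa^2p)=(-\kappa q,\,\kappa^2p)\to(\kappa^2p,\,\kappa^2q),$$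
where the third arrow uses $W_{4m+2}(-\kappa p)=\kappa h(p)$. A block of Type B gives
$$(p,q)\to(q,\,-\kappa p)\to(-\kappa p+h(q),\,-\kappa q)\to(-\kappa q,\,\kappa^2p-\kappa h(q))\to(\kappa^2p-\kappa h(q)+\kappa h(q),\,\kappa^2q)=(\kappa^2p,\,\kappa^2q),$$
where the last arrow uses $W_{4m+3}(-\kappa q)=\kappa h(q)$.

It remains to check that each first coordinate is in an admissible window. By the choice of $D$,
$$p\in c_{4m}(.9,1.1),\quad q\in c_{4m+1}(.9,1.1),\quad-\kappa p\in c_{4m+2}(.9,1.1),\quad-\kappa q\in c_{4m+3}(.9,1.1).$$
The only other first coordinates that occur are $q+h(p)$ (Type A, stage $4m+1$) and $-\kappa p+h(q)$ (Type B, stage $4m+2$). At both, $W_k=0$, so it is enough to be in $c_k(.8,1.2)$. This holds because $|h|\le.01\,cs_m\le.1\cdot\frac{cs_m}2$ and $|c_k|=\frac{cs_m}2$ in both cases. Finally, always $|p_k|\le1.2c<\frac18$ and $|q_{k+1}|=\kappa|p_k|<\frac18$, and $|q_0|<\frac18$, so Step 5 applies at every stage. Since $\kappa^2s_m=s_{m+1}$, the claim follows by induction.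

These formulas hold on the open set of all admissible $(p_0,q_0)$, so we may differentiate them.

## 7. Every vector grows, each at its own times

The purpose of this section is (poslyap) for $f_0$ on $D$. Let $z\in D$, $0\ne v\in T_zS^2$, and $(\alpha,\beta)=(dp_0,dq_0)(v)\ne0$. At the exit of stage $k$ the first coordinate is $1+p_k$. If this happens at time $t$, the first component of $Df_0^tv$ is $dp_k(v)$. Exit points lie in the compact disc $U$, so $\|Df_0^tv\|\ge C^{-1}|dp_k(v)|$ with $C$ independent of $k$.

**Case $\alpha\ne0$: Type A blocks.** Take $m\in\{4j,4j+1\}$. Then $p_{4m+1}=s_mq_0+h_m(s_mp_0)$. Since $h_m'(s_mp_0)s_m=\frac{A_m}{\tau_j}\times(\text{cosine or minus sine of }p_0/\tau_j)$,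
$$dp_{4m+1}(v)=s_m\beta+s_m\frac c{100\,\tau_j}\,\omega_m\,\alpha,\qquad\omega_{4j}=\cos(p_0/\tau_j),\quad\omega_{4j+1}=-\sin(p_0/\tau_j).$$
The two phases are equal, so for each $j$ one of the two $m$ has $|\omega_m|\ge\frac1{\sqrt2}$. As $\tau_j\to0$ and $\frac1{100\sqrt2}>\frac1{300}$, for this $m$ and $j$ large,
$$|dp_{4m+1}(v)|\ge s_m\frac{c|\alpha|}{300\,\tau_j}.$$
The exit of stage $4m+1$ occurs at a time $t\le\sum_{i=0}^{4m+1}(2^i+1)\le2^{4m+3}\le2^{16j+7}$. On the other side, $\log\tau_j^{-1}=\frac{\log\sigma}r2^{16j}$ and $\log s_m=O(j)$. Dividing, $\limsup_t\frac1t\log\|Df_0^tv\|\ge\frac{\log\sigma}{2^7r}$.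

**Case $\alpha=0\ne\beta$: Type B blocks.** Take $m\in\{4j+2,4j+3\}$. Then $p_{4m+2}=-\kappa s_mp_0+h_m(s_mq_0)$, so
$$|dp_{4m+2}(v)|=s_m\frac c{100\,\tau_j}\,|\omega_m|\,|\beta|,\qquad\omega_{4j+2}=\cos(q_0/\tau_j),\quad\omega_{4j+3}=-\sin(q_0/\tau_j).$$
Again one of the two has $|\omega_m|\ge\frac1{\sqrt2}$. The exit of stage $4m+2$ occurs at a time $t\le\sum_{i=0}^{4m+2}(2^i+1)\le2^{4m+4}\le2^{16j+16}$. Hence $\limsup_t\frac1t\log\|Df_0^tv\|\ge\frac{\log\sigma}{2^{16}r}$.

In all cases, for every $z\in D$ and $v\ne0$,
$$\limsup_n\tfrac1n\log\|Df_0^n(z)v\|\ \ge\ \frac{\log4}{2^{16}r}\ >\ \frac{\log4}{2^{17}r}. \tag{5}$$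
Notice that at the start of block $m$ the same vector has stage coordinates $s_m(\alpha,\beta)$ again. All growth has been given back.

## 8. The statistics see only the saddle

We show that for every $z\in D$,
$$\frac1n\sum_{i<n}\delta_{f_0^iz}\to\delta_o. \tag{6}$$
Let $B$ be a neighborhood of $o$. It contains a square $[-b,b]^2$; choose $i_B$ with $\frac984^{-i_B}\le b$. The points of stage $k$ are $(4^{i-n_k}(1+p_k),16^{-i}(1+q_k))$, $0\le i\le n_k$. They lie in $B$ as soon as $i\ge i_B$ and $n_k-i\ge i_B$. So at most $2i_B$ iterates per stage lie outside $B$. Stage $k$ lasts $2^k+1$ iterates, so only $O(\log n)$ stages begin before time $n$. Hence at most $O(\log n)$ of the first $n$ iterates lie outside $B$, and (6) follows.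

## 9. Adding the contracted circle: proof of Theorem A

Fix a metric on $S^2$ and choose $\mu>0$ with $\mu\cdot\max\|Df_0^{-1}\|\le\frac12$. As $Df_0^{-1}(o)$ has eigenvalue $16$, the maximum is at least $1$, so $\mu\le\frac12$. Let $R$ be a $C^\infty$ diffeomorphism of the circle with $R(\theta)=\mu\theta$ for $|\theta|\le\delta$. Put
$$f=f_0\times R,\quad K=S^2\times[-\delta,\delta],\quad E^s=0\oplus TS^1,\quad E^{cu}=TS^2\oplus0,\quad H=D\times(-\delta,\delta).$$
$K$ is compact and forward invariant, and the splitting is continuous and invariant. In the product metric,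
$$\|Df^n|_{E^s_x}\|=\mu^n\le2^{-n},\qquad\|Df^n|_{E^s_x}\|\,\|Df^{-n}|_{E^{cu}_{f^nx}}\|\le\bigl(\mu\max\|Df_0^{-1}\|\bigr)^n\le2^{-n}.$$
So $f$ is partially hyperbolic on $K$. It is $C^r$ with $r\ge2$, hence $C^{1+}$. $H$ is open in $M$ and nonempty, so it has positive Lebesgue measure.

*Statement 1.* A vector of $E^{cu}$ is $(v,0)$ and $Df^n(v,0)=(Df_0^nv,0)$, so this is (5).

*Statement 2.* Let $x=(z,\theta)\in H$. Then $f^ix=(f_0^iz,\mu^i\theta)$ and $\mu^i\theta\to0$. Together with (6), the empirical measures of $x$ converge to $\delta_P$, where $P=(o,0)$ is fixed. The map $Df^{-1}|_{E^{cu}_P}=L^{-1}$ has eigenvalue $16$. By Lemma 1, for every continuous metric $g$, $\frac1n\sum_{i<n}\Psi^g_1(f^ix)$ converges to $\Psi_1^g(P)\ge\log16$. The left side is $\frac1n\sum_{i=1}^n\log\|Df^{-1}|_{E^{cu}_{f^ix}}\|_g$. This proves the numbered statements of Theorem A. $\blacksquare$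

## 10. All dimensions $\dim E^s\ge1$, $\dim E^{cu}\ge2$

Let $d_s=\dim E^s\ge1$ and $d=\dim E^{cu}\ge2$ be prescribed. If $d=2a$, use $f=f_0^{\times a}\times R^{\times d_s}$. If $d=2a+1$, $a\ge1$, use $f=f_0^{\times a}\times\mathcal A^\ell\times R^{\times(d_s-1)}$ with the automorphism $\mathcal A$ of Section 1 and $\ell$ so large that $\gamma^{-\ell}\max\|Df_0^{-1}\|\le\frac12$. Let $E^{cu}$ be the sum of the $TS^2$'s, together with the expanded direction $E^u_{\mathcal A}$ in the second case, and let $E^s$ be the sum of the remaining directions. Let $K$ be the product of the factors $S^2$, of $\mathbb T^2$ if present, and of one interval $[-\delta,\delta]$ for each $R$. Let $H$ be the product of $a$ copies of $D$, of $\mathbb T^2$ if present, and of the intervals $(-\delta,\delta)$.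

*Partial hyperbolicity.* Use the product metric, with the eigendirections of $\mathcal A$ orthogonal. Then $\|Df^{-n}|_{E^{cu}}\|\le(\max\|Df_0^{-1}\|)^n$, because the $\mathcal A$-part contributes only $\gamma^{-\ell n}\le1$. Each direction in $E^s$ is contracted at rate at most $\mu$ or $\gamma^{-\ell}$, and each of these times $\max\|Df_0^{-1}\|$ is at most $\frac12$. Both conditions hold with $C=1$, $\lambda=\frac12$.

*(poslyap).* A nonzero $v\in E^{cu}$ has a nonzero component in some factor. If this is an $S^2$ factor, the component satisfies (5). If it is $E^u_{\mathcal A}$, it grows at the rate $\ell\log\gamma>\log4$, because $\gamma^\ell\ge2\max\|Df_0^{-1}\|\ge32$. So (1) holds with the same $\epsilon=\frac{\log4}{2^{17}r}$.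

*Failure of (NUE2).* Because of the factor $\mathbb T^2$ the empirical measures need not converge to a point mass, so we replace Lemma 1 by an integration. Let $x\in H$, let $g$ be a continuous metric, and choose a subsequence along which the averages of $\Psi_1^g$ tend to their liminf and the empirical measures tend to some $\nu$. Then the liminf equals $\int\Psi_1^g\,d\nu$. By (6) in each factor, each $S^2$ coordinate of the orbit leaves a given neighborhood of $o$ only for $o(n)$ of the first $n$ iterates. So $\nu$ is carried by the closed set $Q\subset K$ of points whose $S^2$ coordinates all equal $o$, and $f(Q)\subset Q$. Let $e_y$ be the vertical vector in the first $S^2$ factor, a continuous section of $E^{cu}$ over $Q$, and $u=\log\|e_y\|_g$. For $x'\in Q$, $Df^{-1}$ maps $e_y$ at $f(x')$ to $16e_y$ at $x'$. Hence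
$$\Psi^g_1(x')\ge\log16+u(x')-u(f(x')).$$
Integrating against the invariant measure $\nu$, the last two terms cancel, and $\int\Psi^g_1\,d\nu\ge\log16$. So statement 2 holds in all these dimensions. $\blacksquare$

## 11. When a good metric exists: proof of Theorem B

We now ask what *is* true of the first guess. If $H=\emptyset$ all three conditions hold, so let $H\ne\emptyset$.

**Two textbook facts.** If $a_N$ is a subadditive sequence, then $a_N/N\to\inf_Na_N/N$ (Fekete). If $\mu$ is $f$-invariant, then by (3) the sequence $a_N=\int\Psi_N\,d\mu$ is subadditive, so $\Lambda(\mu)=\lim_N-\frac1N\int\Psi_N\,d\mu$. By Kingman's theorem, $-\frac1N\Psi_N$ converges $\mu$-almost everywhere, and $\Lambda(\mu)$ is the integral of the limit, which is the smallest Lyapunov exponent along $E^{cu}$. For example, at the fixed point of Section 9, $\Lambda(\delta_P)=-\log16$: up to a bounded error depending on the metric, $\Psi_N(P)=\log\max(4^{-N},16^N)=N\log16$.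

This gives the last assertion of Theorem B from (c)$\Rightarrow$(a): a finite set $\mathcal M$ of ergodic measures is weak* closed, and if all their $E^{cu}$-exponents are positive then $\Lambda>0$ on $\mathcal M$.

**(a)$\Rightarrow$(c).** We collect the measures with negative average of $\Psi_1^g$. Let (NUE2) hold on $H$ for $g$ with constant $\epsilon$, and let $\mathcal M$ be the set of invariant $\mu$ on $K$ with $-\int\Psi_1^g\,d\mu\ge\epsilon$. It is closed, since $\Psi_1^g$ is continuous. For $\mu\in\mathcal M$, (3) and invariance give $-\frac1N\int\Psi_N^g\,d\mu\ge\epsilon$ for all $N$. As $|\Psi_N-\Psi_N^g|\le C$ with $C$ independent of $N$, we get $\Lambda(\mu)\ge\sup_N(\epsilon-C/N)=\epsilon>0$. For $x\in H$ choose a subsequence along which the averages of $\Psi_1^g$ converge to their liminf, which is $<-\epsilon$, and the empirical measures converge. The limit is in $\mathcal M$.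

**(c)$\Rightarrow$(b).** We find one $N$ that works for all of $\mathcal M$, by compactness. The functions $\varphi_l(\mu)=-2^{-l}\int\Psi_{2^l}\,d\mu$ are weak* continuous. By (3) and invariance, $\int\Psi_{2N}\,d\mu\le2\int\Psi_N\,d\mu$, so $\varphi_l$ is nondecreasing in $l$, and by Fekete $\sup_l\varphi_l=\Lambda$. Since $\Lambda>0$ on the compact set $\mathcal M$, the increasing open sets $\{\varphi_l>0\}$ cover $\mathcal M$. So some $\varphi_l$ is positive on $\mathcal M$, with minimum $2\zeta>0$. If the empirical measures of $x\in H$ accumulate at $\mu\in\mathcal M$, then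
$$\liminf_n\tfrac1n\sum_{i<n}\Psi_{2^l}(f^ix)\le\int\Psi_{2^l}\,d\mu\le-2^l\cdot2\zeta<-2^l\zeta .$$
This is (b) with $N=2^l$.

**(b)$\Rightarrow$(a).** This is where a metric must be built: expansion in $N$ steps must be spread evenly over single steps. In dimension one there is an obvious way. Regard a metric on the line bundle $E$ as a positive function in a local frame, and let $\log g'=\frac1N\sum_{i<N}\log f^{i*}g$, where $f^{i*}g$ is the pulled-back metric. Then $\log f^*g'-\log g'=\frac1N(\log f^{N*}g-\log g)$ by telescoping, that is, $\Psi_1^{g'}=\frac1N\Psi_N^g$ exactly. In higher dimension inner products cannot be multiplied, but two of them have a geometric mean, and two at a time is enough if $N$ is a power of $2$.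

*Step 1: $N$ may be taken to be a power of $2$.* Let $B=\max_K|\Psi_1|$, and $N'=qN+s$ with $0\le s<N$. By (3),
$$\Psi_{N'}\le\sum_{t<q}\Psi_N\circ f^{tN}+NB .$$
The averages of $\Psi_N\circ f^{tN}$ and of $\Psi_N$ over the first $n$ points of an orbit differ by $O(1/n)$. So for all $x\in H$ the liminf of the averages of $\Psi_{N'}$ is at most $-q\epsilon+NB$, which is $<-1$ once $q$ is large. Choose $N'=2^l$ with $q=\lfloor2^l/N\rfloor$ large enough:
$$\liminf_n\tfrac1n\sum_{i<n}\Psi_{2^l}(f^ix)<-1\qquad\text{for all }x\in H. \tag{7}$$

*Step 2: geometric means.* For positive definite symmetric matrices put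
$$A\#B=A^{1/2}\bigl(A^{-1/2}BA^{-1/2}\bigr)^{1/2}A^{1/2}.$$
For instance, for diagonal matrices $\mathrm{diag}(a_i)\#\mathrm{diag}(b_i)=\mathrm{diag}(\sqrt{a_ib_i})$. The standard properties of $\#$ (Kubo–Ando 1980; Bhatia, *Positive Definite Matrices*, Ch. 4) are collected here with a proof.

**Lemma 2.** $A\#B$ is continuous in $(A,B)$, symmetric, monotone in each variable, homogeneous in the sense $(sA)\#(tB)=\sqrt{st}\,(A\#B)$ for $s,t>0$, and $C^*(A\#B)C=(C^*AC)\#(C^*BC)$ for $C$ invertible.

*Proof.* Continuity holds because the square root is continuous on positive definite matrices, and homogeneity is read off the formula. For the rest we show that $A\#B$ is the largest symmetric $X$ for which the block matrix $\begin{pmatrix}A&X\\X&B\end{pmatrix}$ is positive semidefinite. By the Schur complement, this condition means $XA^{-1}X\le B$. With $Y=A^{-1/2}XA^{-1/2}$ and $Q=(A^{-1/2}BA^{-1/2})^{1/2}$ it reads $Y^2\le Q^2$. For $Y=Q$, that is $X=A\#B$, it holds. Conversely let $Y^2\le Q^2$ and $P=(Y^2)^{1/2}$. If $(Q-P)w=\lambda w$ with $|w|=1$, then $Q^2-P^2=\frac12[(Q-P)(Q+P)+(Q+P)(Q-P)]$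 gives $0\le w^*(Q^2-P^2)w=\lambda\,w^*(Q+P)w$. As $Q+P$ is positive definite, $\lambda\ge0$. So $Y\le P\le Q$, that is, $X\le A\#B$. Now the block condition is symmetric in $A,B$ (exchange the two blocks), remains true if $A$ or $B$ is increased, and is equivalent to the same condition for $C^*AC,\,C^*XC,\,C^*BC$. The three remaining properties follow. $\square$

By the last property $\#$ is well defined for inner products on a vector space, and it commutes with pull-back by isomorphisms. For a continuous field $g$ of inner products on $E|_K$ define $(f^{N*}g)_x(v,w)=g_{f^Nx}(Df^Nv,Df^Nw)$, and $\Psi_N^g$ as before. Then $e^{-2\Psi_N^g(x)}$ is the largest $s$ with $(f^{N*}g)_x\ge s\,g_x$.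

**Lemma 3.** If $g'=g\#f^{N*}g$, then $\Psi_N^{g'}\le\frac12\Psi_{2N}^g$ on $K$.

*Proof.* At $x$ we have $f^{2N*}g\ge e^{-2\Psi_{2N}^g}g$. By monotonicity, homogeneity and symmetry,
$$f^{N*}g'=f^{N*}g\,\#\,f^{2N*}g\ \ge\ f^{N*}g\,\#\,e^{-2\Psi^g_{2N}}g=e^{-\Psi^g_{2N}}\,(g\#f^{N*}g)=e^{-\Psi_{2N}^g}\,g'.$$
So $e^{-2\Psi_N^{g'}}\ge e^{-\Psi_{2N}^g}$. $\square$

Apply Lemma 3 successively with $N=2^{l-1},2^{l-2},\dots,1$, starting from $g_0|_E$. Each application halves the number of steps and the bound. We obtain a continuous field $\hat g$ of inner products on $E|_K$ with $\Psi_1^{\hat g}\le2^{-l}\Psi_{2^l}$ on $K$, so by (7)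
$$\liminf_n\tfrac1n\sum_{i<n}\Psi_1^{\hat g}(f^ix)<-2^{-l}\qquad\text{for all }x\in H .$$

*Step 3: from a field over $K$ to a smooth metric on $M$.* On $T_KM$ take the orthogonal sum $g_0|_{E^s}\oplus\hat g$, a continuous section of $\mathrm{Sym}^2T^*M$ over $K$. Extend it to a continuous section over $M$ (Tietze, after embedding the bundle in a trivial one and projecting back). The extension is positive definite on a neighborhood of $K$. Take a cutoff function equal to $1$ on $K$ and supported in that neighborhood, and glue with $g_0$. A convex combination of inner products is an inner product, so this is a continuous Riemannian metric. Approximate it uniformly by a $C^\infty$ metric $\tilde g$ with $e^{-2\zeta}\hat g\le\tilde g\le e^{2\zeta}\hat g$ on $E|_K$, where $\zeta=2^{-l-2}$. Lengths change by factors between $e^{-\zeta}$ and $e^\zeta$, so $|\Psi_1^{\tilde g}-\Psi_1^{\hat g}|\le2\zeta=2^{-l-1}$. Therefore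
$$\liminf_n\tfrac1n\sum_{i<n}\Psi_1^{\tilde g}(f^ix)<-2^{-l}+2^{-l-1}=-2^{-l-1}\qquad\text{for all }x\in H,$$
and $\tilde g$ satisfies (NUE2) on $H$ with constant $2^{-l-1}$. $\blacksquare$
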